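\title{Well-quasi-ordered hereditary classes of graphs with superexponential profile}

\begin{abstract}
The profile of a hereditary class of finite relational structures counts its members on $n$ elements up to isomorphism. We consider the question whether the profile of a well-quasi-ordered hereditary class with finitely many relations is always majorized by an exponential function, and we show that the answer is no. For every function $\omega$ tending to infinity there is a well-quasi-ordered hereditary class of finite simple graphs whose profile is at least $n^{n/\omega(n)}$ for all large $n$. The graphs come from words over an infinite alphabet, by joining consecutive positions and positions that carry the same letter. We also determine the finite signatures for which an exponential bound holds, and we show that the classes constructed here have profile $n^{o(n)}$.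
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Structures and profiles}
A \emph{relational structure} is a pair $R=(V,(\rho_i)_{i\in I})$, where $V$ is a set, the \emph{domain}, and each $\rho_i\subseteq V^{n_i}$ is an $n_i$-ary relation on $V$. The family $(n_i)_{i\in I}$ is the \emph{signature} of $R$, and it is \emph{bounded} if $I$ is finite. The structures in a class always have the same signature. For $X\subseteq V$, the substructure \emph{induced} on $X$ is $R|_X=(X,(\rho_i\cap X^{n_i})_{i\in I})$. An \emph{embedding} of $R$ in $R'$ is an isomorphism of $R$ onto an induced substructure of $R'$, that is, an injection of the domains that preserves and reflects every relation. Embeddability is a quasi-order (a reflexive and transitive relation). A simple graph is a structure with one binary relation that is symmetric and irreflexive; for graphs, embeddability is the induced subgraph relation.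

A class $\mathcal C$ of finite structures is \emph{hereditary} if it is closed under isomorphism and under taking induced substructures. Its \emph{profile} is the function $\varphi_{\mathcal C}$ whose value $\varphi_{\mathcal C}(n)$ is the number of members of $\mathcal C$ on $n$ elements, counted up to isomorphism.

\subsection*{Well-quasi-orders}
A quasi-ordered set $Q$ is \emph{well-quasi-ordered} (wqo) if every infinite sequence $q_1,q_2,\dots$ in $Q$ has indices $i<j$ with $q_i\le q_j$. Equivalently, $Q$ has no infinite strictly decreasing sequence and no infinite antichain (set of pairwise incomparable elements). A class of finite structures is called wqo if it is wqo under embeddability. Along a strictly decreasing sequence of finite structures the number of elements strictly decreases, so such a class is wqo exactly when it contains no infinite antichain. We use two textbook facts.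
\begin{itemize}
\item[(W1)] The product of two wqo sets, ordered componentwise, is wqo. In particular $\mathbb N^{\Gamma}$ is wqo for every finite set $\Gamma$ (Dickson's lemma).
\item[(W2)] (Higman's theorem.) If $Q$ is wqo, then the set $Q^*$ of finite sequences over $Q$ is wqo, where $(q_1,\dots,q_r)\le(q'_1,\dots,q'_s)$ means that there are indices $\tau(1)<\dots<\tau(r)$ with $q_i\le q'_{\tau(i)}$ for all $i$.
\end{itemize}

\subsection*{The question}
Two non-isomorphic finite structures with the same number of elements are incomparable. The isomorphism types counted by $\varphi_{\mathcal C}(n)$ thus form an antichain, and it is natural to ask whether the absence of an infinite antichain limits the rate at which these finite antichains grow. Three examples indicate what to expect.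
\begin{itemize}
\item The class of all finite graphs has profile at least $2^{\binom n2}/n!$. It is not wqo: a proper induced subgraph of a cycle contains no cycle, so the cycles $C_3,C_4,\dots$ form an antichain.
\item A disjoint union of cliques is described by the sequence of the clique sizes. This class is wqo by (W2) with $Q=\mathbb N$, and its profile is the number of partitions of the integer $n$, which is at most $2^{n}$.
\item Let $A$ be a finite set. A finite chain whose elements are labeled by letters of $A$ (one binary relation and $|A|$ unary relations) is a word over $A$, and embeddability is the subsequence order. This class is wqo by (W2), with $Q=A$ ordered by equality, and its profile is $|A|^n$.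
\end{itemize}
So every exponential $b^n$ is exceeded by the profile of some wqo class. In both wqo examples, the description that makes Higman's theorem applicable spends a bounded amount of information per element, and such a description bounds the profile by an exponential. This suggests a positive answer to the following question, posed in the paper of Pouzet and Zaguia \cite{PZ}.

\begin{quote}
Let $\mathcal C$ be a wqo hereditary class of finite relational structures with a bounded signature. Must there exist constants $a,b>0$ such that $\varphi_{\mathcal C}(n)\le a\,b^{n}$ for all $n$?
\end{quote}

\subsection*{Results}
The answer is no, already for graphs.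

\begin{theorem}\label{thm:main}
Let $\omega:\mathbb N\to(0,\infty)$ satisfy $\omega(n)\to\infty$. There is a hereditary wqo class $\mathcal G$ of finite simple graphs such that $\varphi_{\mathcal G}(n)\ge n^{\,n/\omega(n)}$ for all sufficiently large $n$.
\end{theorem}

Taking $\omega(n)=\sqrt{\log_2 n}$ for $n\ge2$ gives $\varphi_{\mathcal G}(n)\ge 2^{n\sqrt{\log_2 n}}$ for large $n$. Whatever $a$ and $b$ are, this exceeds $a\,b^n$ for all large $n$, and the question is settled in the negative.

Theorem~\ref{thm:main} has an equivalent form: if $f$ is a positive function with $\log f(n)=o(n\log n)$, then some wqo hereditary class of graphs has profile at least $f(n)$ for all large $n$. Indeed, with natural logarithms, $\omega(n)=n\log n/\max(\log f(n),1)$ for $n\ge2$ tends to infinity and satisfies $n^{n/\omega(n)}=e^{\max(\log f(n),1)}\ge f(n)$. Conversely, $f(n)=n^{n/\omega(n)}$ has $\log f(n)=n\log n/\omega(n)=o(n\log n)$.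

An exponential bound survives only in the absence of relations of arity at least two.

\begin{theorem}\label{thm:signatures}
Let $(n_i)_{i\in I}$ be a signature with $I$ finite. The profile of every wqo hereditary class of that signature is majorized by an exponential if and only if $n_i\le1$ for all $i$. If all $n_i\le 1$, every profile is polynomially bounded. If some $n_i\ge2$, then for every $\omega$ as in Theorem~\ref{thm:main} there is a wqo hereditary class of that signature whose profile is at least $n^{n/\omega(n)}$ for all sufficiently large $n$.
\end{theorem}

The class $\mathcal G$ is obtained from an auxiliary class $\mathcal B$ of structures with two binary relations. The last result shows that the factor $1/\omega(n)$ in the exponent cannot be removed for these classes.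

\begin{proposition}\label{prop:limit}
The classes constructed in the proofs of Theorems~\ref{thm:main} and~\ref{thm:signatures}, and the auxiliary class $\mathcal B$, satisfy $\log\varphi(n)=o(n\log n)$.
\end{proposition}

Section~\ref{sec:patterns} attaches structures to words and identifies two sources of infinite antichains. Section~\ref{sec:wqo} shows that two conditions on a set of words, one against each source, give a wqo class. Section~\ref{sec:words} constructs words that satisfy both conditions, Section~\ref{sec:count} counts the resulting structures, and Section~\ref{sec:graphs} passes to graphs. Sections~\ref{sec:signatures} and~\ref{sec:limit} prove Theorem~\ref{thm:signatures} and Proposition~\ref{prop:limit}.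

\section{Equality patterns along paths}\label{sec:patterns}

To beat every exponential we need a family of objects on $n$ points that is superexponentially large. Set partitions of $\{1,\dots,n\}$ form such a family, but an equivalence relation alone remembers only its class sizes, as in the second example above. We therefore add a directed path, which destroys all symmetry. A path with an equivalence relation on it is a word whose letters have lost their names.

A \emph{word} $w$ is a finite sequence of letters; $|w|$ is its length and $w(i)$ its $i$-th letter. A \emph{factor} of $w$ is a word $w(i)w(i+1)\cdots w(j)$, and the interval $\{i,\dots,j\}$ of positions is an \emph{occurrence} of that factor. Intervals are \emph{separated} if they are pairwise disjoint and at least one position lies between any two of them. The \emph{equality pattern} of $w$ is the partition of $\{1,\dots,|w|\}$ in which two positions are in the same class when they carry the same letter.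

For nonempty words $w_1,\dots,w_t$ with $t\ge0$, let $S(w_1,\dots,w_t)$ be the structure on the set of positions $\{(a,i):1\le a\le t,\ 1\le i\le|w_a|\}$ with two binary relations $P$ and $E$:
\begin{align*}
(a,i)\,P\,(b,j)&\iff a=b\ \text{ and }\ j=i+1,\\
(a,i)\,E\,(b,j)&\iff (a,i)\ne(b,j)\ \text{ and }\ w_a(i)=w_b(j).
\end{align*}
Thus $P$ is a disjoint union of directed paths, one for each word, and $E$ joins equal letters, in the same word or in different words. Reordering the words, or renaming the letters injectively, gives an isomorphic structure. For a single word $u$ we identify the domain of $S(u)$ with $\{1,\dots,|u|\}$.

For such a structure $S=(V,P,E)$, let $G(S)$ be the simple graph on $V$ in which $x\neq y$ are adjacent if $xPy$, $yPx$ or $xEy$. Adjacency of $x$ and $y$ depends only on $S|_{\{x,y\}}$. Hence $G(S|_X)=G(S)|_X$, and every embedding of $S$ in $S'$ is an embedding of $G(S)$ in $G(S')$.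

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] Every induced substructure of $S(w_1,\dots,w_t)$ is isomorphic to some $S(v_1,\dots,v_s)$, where each $v_b$ is a nonempty factor of some $w_a$.
\item[(b)] If $|u|=|u'|$, then $S(u)\cong S(u')$ if and only if $u$ and $u'$ have the same equality pattern.
\item[(c)] A set with $q$ elements has at least $h^h$ partitions, where $h=\lfloor q/2\rfloor\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $X$ be a set of positions. In each word $w_a$, cut the positions that belong to $X$ into maximal intervals, and let $v_1,\dots,v_s$ be the factors on all these intervals. Two elements of $X$ are $P$-related exactly when they are consecutive in one interval, and the letters are unchanged.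

(b) The only bijection of $\{1,\dots,n\}$ that preserves the relation $j=i+1$ is the identity.

(c) Put $h$ fixed elements in distinct classes, and put each of the other $q-h\ge h$ elements in any one of these $h$ classes.
\end{proof}

Call a set $F$ of nonempty words \emph{factorial} if it contains every nonempty factor of each of its words. Let $\mathcal B(F)$ be the class of structures isomorphic to some $S(w_1,\dots,w_t)$ with $t\ge0$ and all $w_a\in F$, and let $\mathcal G(F)$ be the class of the graphs $G(S)$ with $S\in\mathcal B(F)$. If $F$ is factorial, both classes are hereditary, by Lemma~\ref{lem:basic}(a) and the identity $G(S|_X)=G(S)|_X$.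

If $F$ is the set of all words over an infinite alphabet, parts (b) and (c) give $\varphi_{\mathcal B(F)}(n)\ge\lfloor n/2\rfloor^{\lfloor n/2\rfloor}$, which is the kind of growth we want. But this class contains infinite antichains, of two different kinds.

\begin{example}[long words]\label{ex:long}
The structures $S(a0^ra)$, $r\ge1$, form an antichain. An embedding of $S(a0^ra)$ in $S(a0^sa)$ preserves $P$, so its image is an interval of $r+2$ positions whose first and last letters are equal to each other and different from the second letter. The only such interval in $a0^sa$ is the whole word, so $r=s$.
\end{example}

\begin{example}[short words]\label{ex:short}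
Let $d_1,d_2,\dots$ be distinct letters and $S_r=S(d_1d_2,\,d_2d_3,\,\dots,\,d_rd_1)$ for $r\ge2$. The graph $G(S_r)$ is a cycle of length $2r$ on which edges from $P$ and edges from $E$ alternate. An embedding of $S_r$ in $S_s$ embeds $C_{2r}$ in $C_{2s}$, so $r=s$, and the $S_r$ form an antichain.
\end{example}

In the first example there are arbitrarily long words that avoid a given short word. In the second, each two-letter word links two letters from an infinite supply, and these links draw a graph on the alphabet. The following conditions on $F$ remove the two mechanisms.
\begin{itemize}
\item[(R)] \emph{Recurrence.} For all $w_1,\dots,w_t\in F$ there is $\ell$ such that every $v\in F$ with $|v|\ge\ell$ contains separated occurrences of $w_1,\dots,w_t$.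
\item[(S)] \emph{Sparsity.} For every $\ell$ there is a finite set $A$ of letters such that every word of $F$ of length at most $\ell$ has at most one position with a letter outside $A$.
\end{itemize}
The set of all words over $\{0,a\}$ satisfies (S), so Example~\ref{ex:long} shows that (S) alone does not give a wqo class. Example~\ref{ex:short} applies as soon as $F$ contains all two-letter words over an infinite alphabet, whatever the long words of $F$ are; this is the situation that (S) excludes.

\section{Recurrence and sparsity give a well-quasi-order}\label{sec:wqo}

Recurrence takes care of sequences of structures in which long words appear: the first structure embeds in a single long word. When all words are short, sparsity lets us describe a structure letter by letter, as the following case shows.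

\begin{example}\label{ex:vectors}
Let $A=\{0\}$, and consider words of length at most $2$ with at most one letter other than $0$. Those that contain a letter $d\neq 0$ have one of the shapes $*$, $0*$, $*0$, where $*$ marks the place of $d$. So $d$ contributes a vector $v_d\in\mathbb N^3$ that counts the copies of $d$, $0d$, $d0$, and distinct letters do not interact. In $S=S(0,\,0d,\,d0,\,e)$ we have $v_d=(0,1,1)$ and $v_e=(1,0,0)$. In $S'=S(0,\,0x,\,x0,\,x0,\,y,\,0y)$ we have $v_x=(0,1,2)$ and $v_y=(1,1,0)$. Since $v_d\le v_x$ and $v_e\le v_y$, renaming $d$ as $x$ and $e$ as $y$ turns the list of words of $S$ into the sublist $0,\,0x,\,x0,\,y$ of the list of $S'$, and $S$ embeds in $S'$.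
\end{example}

\begin{proposition}\label{prop:wqo}
Let $F$ be a factorial set of words that satisfies \textup{(R)} and \textup{(S)}. Then $\mathcal B(F)$ and $\mathcal G(F)$ are wqo hereditary classes.
\end{proposition}

\begin{proof}
An embedding of $S$ in $S'$ is an embedding of $G(S)$ in $G(S')$, so it suffices to show that $\mathcal B(F)$ is wqo. Let $S_i=S(w^i_1,\dots,w^i_{t_i})$, $i=1,2,\dots$, with all $w^i_a\in F$. We find $i<j$ such that $S_i$ embeds in $S_j$. We may assume that $S_1$ is nonempty.

\emph{Case 1: the lengths $|w^i_a|$ are unbounded.} Let $\ell$ be given by (R) for the words $w^1_1,\dots,w^1_{t_1}$. Since $S_1$ has finitely many words, some word $v=w^j_b$ with $j>1$ has length at least $\ell$. Map each $w^1_a$, position by position, onto its occurrence in $v$. This map is injective because the occurrences are disjoint. It preserves and reflects $P$, because two consecutive positions of $v$ that both lie in the image lie in the same occurrence, the occurrences being separated. It preserves and reflects $E$, because letters are unchanged. So $S_1$ embeds in $S_j$.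

\emph{Case 2: all lengths $|w^i_a|$ are at most $\ell$.} Let $A$ be the finite set given by (S), and call the letters outside $A$ \emph{high}. Let $*$ be a new symbol, let $\Gamma_0$ be the set of words of length at most $\ell$ over $A$, and let $\Gamma_1$ be the set of words of length at most $\ell$ over $A\cup\{*\}$ with exactly one $*$. Both sets are finite. For $\gamma\in\Gamma_1$ and a high letter $d$, let $\gamma[d]$ be the word $\gamma$ with $*$ replaced by $d$. By (S), each $w^i_a$ either belongs to $\Gamma_0$ or equals $\gamma[d]$ for a unique pair $(\gamma,d)$.

Define $c^i\in\mathbb N^{\Gamma_0}$ and, for each high letter $d$ that occurs in $S_i$, define $v^i_d\in\mathbb N^{\Gamma_1}$ by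
\[
c^i(\gamma)=|\{a: w^i_a=\gamma\}|,\qquad v^i_d(\gamma)=|\{a:w^i_a=\gamma[d]\}|.
\]
List the high letters of $S_i$ in any order and let $\mathbf v^i$ be the corresponding finite sequence of vectors $v^i_d$. By (W1) and (W2), the set $\mathbb N^{\Gamma_0}\times(\mathbb N^{\Gamma_1})^*$ is wqo, so there are $i<j$ with $(c^i,\mathbf v^i)\le(c^j,\mathbf v^j)$. This means that $c^i\le c^j$ and that there is an injection $\tau$ from the high letters of $S_i$ to the high letters of $S_j$ with $v^i_d\le v^j_{\tau(d)}$ for all $d$.

Extend $\tau$ by the identity on $A$. The extension is injective, since high letters go to high letters. Apply $\tau$ to words letter by letter; then $\tau(\gamma)=\gamma$ for $\gamma\in\Gamma_0$, and $\tau(\gamma[d])=\gamma[\tau(d)]$. The inequalities say that for each word $w$, the list of $S_j$ contains $\tau(w)$ at least as many times as the list of $S_i$ contains $w$. Distinct words $w$ have distinct images $\tau(w)$. Hence there is an injection $\alpha:\{1,\dots,t_i\}\to\{1,\dots,t_j\}$ with $w^j_{\alpha(a)}=\tau(w^i_a)$ for all $a$. The map $(a,r)\mapsto(\alpha(a),r)$ sends distinct words onto distinct whole words, so it preserves and reflects $P$. It replaces each letter by its image under the injection $\tau$, so it preserves and reflects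 $E$. Thus $S_i$ embeds in $S_j$.
\end{proof}

\section{A hierarchy of words}\label{sec:words}

We now need a factorial set $F$ that satisfies (R) and (S) and still has many equality patterns in each length. The two demands pull against each other. Many patterns in length $n$ come from many positions that can be filled freely from a large alphabet. Sparsity asks that letters outside a finite set be far apart, and recurrence asks that every word once admitted appear in all long words.

The way out is to work in stages. At stage $k+1$ we bring in a new finite alphabet $D_{k+1}$ and use it only to separate blocks of stage $k$, so the new letters are far apart. Its size $N_{k+1}$ is chosen after the block length, and for words of length at most $N_{k+1}$ it is as good as an infinite alphabet. Recurrence is obtained by requiring each word of stage $k+1$ to contain all blocks of stage $k$. We give such a word twice as many blocks as this requires, so that half of them remain free.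

\subsection*{The construction}
Let $N_0=1$ and let $N_1,N_2,\dots$ be positive integers. Let $D_0=\{0\},D_1,D_2,\dots$ be pairwise disjoint alphabets with $|D_k|=N_k$, and put $A_k=D_0\cup\dots\cup D_k$. We define integers $p_k$ and finite sets $W_k$ of words of length $p_k-1$ over $A_k$, and we write $M_k=|W_k|$. Let $p_0=2$ and let $W_0$ consist of the one-letter word $0$. Given $W_k$, put $m=2M_k-1$ and let $W_{k+1}$ be the set of all words
\begin{equation}\label{eq:W}
B_0\,x_1\,B_1\,x_2\cdots x_m\,B_m,\qquad B_i\in W_k,\quad x_i\in D_{k+1},\quad \{B_0,\dots,B_m\}=W_k .
\end{equation}
These words have $2M_k$ blocks of length $p_k-1$ and $2M_k-1$ separators, so their length is $p_{k+1}-1$ with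
\[
p_{k+1}=2M_k\,p_k .
\]
Three facts will be used. First, $p_{k+1}\ge2p_k$, so $p_k\to\infty$. Second, $p_{k+1}$ depends only on $N_1,\dots,N_k$. Third, $M_{k+1}\ge N_{k+1}$: fix admissible blocks $B_i$ and take all $x_i$ equal to one letter of $D_{k+1}$. Let $F$ be the set of nonempty factors of words of $\bigcup_jW_j$. It is factorial, and we put $\mathcal B=\mathcal B(F)$ and $\mathcal G=\mathcal G(F)$.

\begin{example}\label{ex:W2}
We have $W_1=\{0x0:x\in D_1\}$, $p_1=4$ and $M_1=N_1$. Take $D_1=\{a,b\}$. The words of $W_2$ have four blocks, each equal to $0a0$ or $0b0$, and both blocks occur; for instance
\[
\underbrace{0\,a\,0}\ x_1\ \underbrace{0\,a\,0}\ x_2\ \underbrace{0\,b\,0}\ x_3\ \underbrace{0\,b\,0}\qquad(x_1,x_2,x_3\in D_2).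
\]
Here $p_2=16$. The letters other than $0$ occupy the even positions, and the letters outside $A_1=\{0,a,b\}$ occupy the positions $4,8,12$.
\end{example}

\begin{lemma}\label{lem:blocks}
Let $j\ge k$ and $w\in W_j$.
\begin{itemize}
\item[(a)] $w=B_0x_1B_1\cdots x_sB_s$ for some $s\ge0$, with $B_i\in W_k$ and $x_i\in A_j\setminus A_k$. The positions of $w$ with letters outside $A_k$ are exactly the multiples of $p_k$.
\item[(b)] If $j>k$, then every word of $W_k$ is a factor of $w$.
\end{itemize}
Moreover, in a word of $F$, any $p_k$ or fewer consecutive positions contain at most one letter outside $A_k$, and consecutive letters are distinct.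
\end{lemma}

\begin{proof}
(a) We use induction on $j$. For $j=k$ take $s=0$. A word of $W_{j+1}$ consists of words of $W_j$ separated by letters of $D_{j+1}\subseteq A_{j+1}\setminus A_k$, and substituting the decomposition of each of these words gives the required form. Each $B_i$ is a word of length $p_k-1$ over $A_k$, so $x_i$ is at position $ip_k$, and $|w|=(s+1)p_k-1$.

(b) By (a) with $k+1$ in place of $k$, the word $w$ contains a word of $W_{k+1}$, which contains every word of $W_k$ by \eqref{eq:W}.

For the last statements, consider a factor of a word of $W_j$. If $j\le k$ it has no letter outside $A_k$. If $j>k$, apply (a): an interval of at most $p_k$ positions contains at most one multiple of $p_k$. Finally, (a) with $k=0$ says that odd positions carry $0$ and even positions carry letters other than $0$.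
\end{proof}

\begin{proposition}\label{prop:RS}
For every choice of $N_1,N_2,\dots$, the set $F$ satisfies \textup{(R)} and \textup{(S)}. Hence $\mathcal B$ and $\mathcal G$ are wqo hereditary classes.
\end{proposition}

\begin{proof}
For (S), given $\ell$, choose $k$ with $p_k\ge\ell$ and take $A=A_k$ in the last part of Lemma~\ref{lem:blocks}.

For (R), let $w_1,\dots,w_t\in F$, where $w_a$ is a factor of a word of $W_{k_a}$, and let $k>\max_ak_a$. By Lemma~\ref{lem:blocks}(b), each $w_a$ is a factor of every word of $W_k$. Put $\ell=(t+1)p_k$, and let $v$ be a factor of length at least $\ell$ of a word $w\in W_j$. Then $p_j>|v|\geq p_k$, so $j>k$. The occurrence of $v$ in $w$ contains $t+1$ consecutive multiples of $p_k$. By Lemma~\ref{lem:blocks}(a), between them lie $t$ complete blocks from $W_k$, and these blocks are separated. Choose an occurrence of $w_a$ inside the $a$-th block.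

The last statement is Proposition~\ref{prop:wqo}.
\end{proof}

\section{Counting equality patterns}\label{sec:count}

So far the sizes $N_k$ were arbitrary. They now determine the profile. In a word of length $n\le N_{k+1}$ we shall find about $n/p_k$ positions that can be filled freely from $D_{k+1}$, and this produces $n^{cn/p_k}$ equality patterns for an absolute constant $c>0$, provided that $n$ is large compared with $p_k$. It remains to make $p_k$ small compared with $\omega(n)$ on the range where stage $k$ is used, and this only requires that the range begin late enough.

Fix $\omega$ with $\omega(n)\to\infty$. Choose $N_1,N_2,\dots$ successively so that for all $k\ge1$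
\begin{equation}\label{eq:growth}
N_k>N_{k-1},\qquad N_k\ge2^{112\,p_k},\qquad \omega(n)\ge32\,p_k\ \text{ for all }n\ge N_k .
\end{equation}
This is possible because $p_k$ depends only on $N_1,\dots,N_{k-1}$ and $\omega(n)\to\infty$; no other property of $\omega$ is used.

\begin{proposition}\label{prop:count}
Assume \eqref{eq:growth}. Let $k\ge1$, $p=p_k$ and $N_k\le n\le N_{k+1}$. Then there are at least $n^{n/(16p)}$ words $u\in F$ of length $n$ such that the structures $S(u)$ are pairwise non-isomorphic.
\end{proposition}

\begin{proof}
The range of $n$ extends far beyond the length $p_{k+1}-1$ of the words of $W_{k+1}$, so we look for $u$ among the prefixes of words of $W_{k+2}$, and we use the free half of their blocks.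

Let $m=2M_k-1$ and fix a list $(B_0,\dots,B_m)$ in which every word of $W_k$ appears twice. For $x=(x_1,\dots,x_m)\in D_{k+1}^m$ let $C(x)=B_0x_1B_1\cdots x_mB_m$. By \eqref{eq:W}, $C(x)\in W_{k+1}$ for every $x$. Fix $z\in D_{k+2}$ and write $M=M_{k+1}$. A word of $W_{k+2}$ has $2M$ blocks from $W_{k+1}$. If the last $M$ blocks enumerate $W_{k+1}$, the first $M$ blocks are arbitrary. Hence for all $x^1,\dots,x^M\in D_{k+1}^m$ the word
\[
C(x^1)\,z\,C(x^2)\,z\cdots z\,C(x^M)
\]
is a prefix of a word of $W_{k+2}$. Its length is at least $M\ge N_{k+1}\ge n$. Let $u\in F$ be its prefix of length $n$. (With the alphabet $D_1=\{a,b\}$ of Example~\ref{ex:W2} and $k=1$, the words $C(x)$ are those displayed there, and the entries of $x^1,x^2,\dots$ sit at the positions $4,8,12,20,24,28,\dots$)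

By Lemma~\ref{lem:blocks}(a), used for $k$ and for $k+1$, the positions of $u$ with letters in $D_{k+1}$ are the multiples of $p$ that are not multiples of $p_{k+1}=2M_kp$. Their number is
\[
q=\Big\lfloor\frac np\Big\rfloor-\Big\lfloor\frac n{2M_kp}\Big\rfloor\ \ge\ \frac np-1-\frac n{2p}=\frac n{2p}-1 .
\]
These positions carry the entries of $x^1,x^2,\dots$, which can be chosen freely and independently in $D_{k+1}$. Since $q\le n\le N_{k+1}=|D_{k+1}|$, every partition of these $q$ positions is the restriction of the equality pattern of some $u$. By Lemma~\ref{lem:basic}(b) and (c), we obtain at least $h^h$ pairwise non-isomorphic structures $S(u)$, where $h=\lfloor q/2\rfloor$.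

By \eqref{eq:growth}, $n\ge2^{112p}\ge64p^2$, that is, $\sqrt n\ge8p$; in particular $n\ge 8p$. Therefore
\[
h\ \ge\ \frac q2-\frac12\ \ge\ \frac n{4p}-1\ \ge\ \frac n{8p}\ \ge\ \sqrt n ,
\]
and $h^h\ge(\sqrt n)^{n/(8p)}=n^{n/(16p)}$.
\end{proof}

\section{From two relations to graphs}\label{sec:graphs}

The graph $G(S)$ does not record which edges come from $P$ and which from $E$, so non-isomorphic structures may give isomorphic graphs. We show that the loss is at most exponential. The reason is that a graph of maximum degree $2$ cannot hide a large clique.

Let $H$ be a graph on a set $V$. A \emph{splitting} of $H$ is a pair $(\bar P,\bar E)$ of disjoint sets of edges whose union is the edge set of $H$, such that $(V,\bar P)$ has maximum degree at most $2$ and $(V,\bar E)$ is a disjoint union of cliques. The vertex sets of these cliques, which partition $V$, are the \emph{classes} of the splitting. A class is \emph{big} if it has at least $5$ elements.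

\begin{lemma}\label{lem:split}
A graph $H$ on $n$ vertices has at most $2^{5n/2}$ splittings.
\end{lemma}

\begin{proof}
We first show that all splittings of $H$ have the same big classes. Let $(\bar P,\bar E)$ and $(\bar P',\bar E')$ be splittings, let $C$ be a big class of the first, and for $x\in V$ let $[x]'$ be the class of $x$ in the second. For $x\in C$, every $y\in C\setminus[x]'$ is adjacent to $x$ in $H$, and the edge $xy$ is not in $\bar E'$, so it is in $\bar P'$. Hence $|C\setminus[x]'|\le2$. If $x,y\in C$ had disjoint classes $[x]'$ and $[y]'$, then $C=(C\setminus[x]')\cup(C\setminus[y]')$ would have at most $4$ elements. So $C$ is contained in one class $C'$ of the second splitting, and $C'$ is big. By symmetry $C'$ is contained in a class of the first splitting; that class contains $C$, so it is $C$, and $C=C'$.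

Suppose that $H$ has a splitting, and let $H'$ be obtained from $H$ by deleting the edges inside the big classes. In $H'$ each vertex is incident with at most $2$ edges of $\bar P$ and at most $3$ edges of $\bar E$, so $H'$ has at most $5n/2$ edges. In any splitting, $\bar E$ consists of the edges inside the big classes and a set of edges of $H'$, and $\bar P$ consists of the remaining edges of $H$. So a splitting is determined by a set of edges of $H'$.
\end{proof}

The threshold $5$ cannot be lowered: $K_4$ has a splitting with one class of size $4$, and also a splitting into a $4$-cycle $\bar P$ and a perfect matching $\bar E$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]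
Choose the $N_k$ as in \eqref{eq:growth}. By Proposition~\ref{prop:RS}, $\mathcal G$ is a wqo hereditary class of finite simple graphs. Let $n\ge N_1$. Since the $N_k$ are strictly increasing, there is $k\ge1$ with $N_k\le n\le N_{k+1}$. Put $p=p_k$ and consider the words $u$ of Proposition~\ref{prop:count}.

Fix a graph $H$ on $n$ vertices. If $G(S(u))\cong H$, we transport $P$ and $E$ to the vertex set of $H$ along an isomorphism. Consecutive letters of $u$ are distinct by Lemma~\ref{lem:blocks}, so no edge comes from both $P$ and $E$. Forgetting the direction of $P$, we obtain a splitting $(\bar P,\bar E)$ of $H$ in which $\bar P$ is a Hamiltonian path. The splitting and one of the two directions of this path determine $S(u)$ up to isomorphism. By Lemma~\ref{lem:split}, at most $2\cdot2^{5n/2}$ of the structures $S(u)$ give a graph isomorphic to $H$. Therefore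
\[
\varphi_{\mathcal G}(n)\ \ge\ n^{n/(16p)}\,2^{-5n/2-1}\ \ge\ n^{n/(32p)}\ \ge\ n^{n/\omega(n)} .
\]
The second inequality says that $\frac{n\log_2n}{32p}\ge\frac52n+1$, and it holds because \eqref{eq:growth} gives $\log_2n\ge112p$, hence $\frac{n\log_2n}{32p}\ge\frac72n\ge\frac52n+1$. The third inequality holds because $\omega(n)\ge32p$, again by \eqref{eq:growth}.
\end{proof}

\section{Other signatures}\label{sec:signatures}

\begin{proof}[Proof of Theorem~\ref{thm:signatures}]
Suppose that all $n_i\le1$. A $0$-ary relation is a truth value. The \emph{type} of an element is the set of unary relations that contain it, and there are at most $2^{|I|}$ types. A structure on $n$ elements is determined up to isomorphism by the truth values of its $0$-ary relations and by the number of elements of each type, which lies in $\{0,\dots,n\}$. So every class of this signature satisfies $\varphi(n)\le2^{|I|}(n+1)^{2^{|I|}}$. This is a polynomial bound, and it is majorized by an exponential because $n+1\le2^n$.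

Suppose that $n_{i_0}\ge2$, and let $\mathcal G$ be the class of Theorem~\ref{thm:main}. For a graph $G$ with vertex set $V$, let $R(G)$ be the structure on $V$ with
\[
\rho_{i_0}=\{(x,y,y,\dots,y)\in V^{n_{i_0}}:\ x\text{ and }y\text{ are adjacent in }G\}
\]
and all other relations empty. An injection $f$ sends the tuples of the form $(x,y,\dots,y)$ to tuples of this form, and the other tuples to tuples that are not of this form. So $f$ is an embedding of $R(G)$ in $R(G')$ if and only if it is an embedding of $G$ in $G'$. Also $R(G)|_X=R(G|_X)$. Hence the structures $R(G)$ with $G\in\mathcal G$ form a wqo hereditary class of the given signature with profile $\varphi_{\mathcal G}$. This gives the lower bound $n^{n/\omega(n)}$, and with $\omega(n)=\sqrt{\log_2n}$ a profile that no exponential majorizes.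
\end{proof}

\section{An upper bound for these classes}\label{sec:limit}

Fix $k$ and regard the letters outside $A_k$ as the only expensive ones: to record the equality class of such a position one may have to point to another position, at a cost of a factor $n$. In long words these positions have density about $1/p_k$. In short words their density can be positive, as in a list of one-letter words, but there the freedom to reorder the words replaces pointers by single bits.

\begin{proof}[Proof of Proposition~\ref{prop:limit}]
Isomorphic structures $S$ give isomorphic graphs $G(S)$, so $\varphi_{\mathcal G}\le\varphi_{\mathcal B}$, and the classes of Theorem~\ref{thm:signatures} have profile $\varphi_{\mathcal G}$. These profiles are at least $1$, so it suffices to bound $\varphi_{\mathcal B}$ from above.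

Fix $k$, put $p=p_k$, and call the letters outside $A_k$ and the positions that carry them \emph{high}. Let $S=S(w_1,\dots,w_t)$ have $n\geq 1$ elements, with all $w_a\in F$. Call $w_a$ \emph{long} if $|w_a|\ge p$ and \emph{short} otherwise. By Lemma~\ref{lem:blocks}, a short word has at most one high position. A long word $w_a$ is covered by at most $|w_a|/p+1\le2|w_a|/p$ intervals of length at most $p$, so the long words together have at most $2n/p$ high positions.

Reorder the words so that the short words with a high letter come first, and those with the same high letter are consecutive; call such a run of words a \emph{group}. Write all the words one after the other on the positions $1,\dots,n$. For a high position $x$, let $f(x)$ be the least position that carries the same letter as $x$. Record the following data: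
\begin{itemize}
\item[(i)] at each position, whether a word starts there;
\item[(ii)] at each position, the letter if it belongs to $A_k$, and the symbol $*$ otherwise;
\item[(iii)] at each position, a bit equal to $1$ exactly when this is the high position of the first word of a group;
\item[(iv)] at each high position $x$ in a long word, the number $f(x)$.
\end{itemize}
Items (i)--(iii) allow at most $c_k^{\,n}$ possibilities, with $c_k=4(|A_k|+1)$. Items (i) and (ii) determine the set of high positions in long words, which has at most $2n/p$ elements, so (iv) then allows at most $n^{2n/p}$ possibilities.

The data determine $S$ up to isomorphism. Item (i) gives $P$. If $x$ is a high position in a short word, then $f(x)$ is the largest position $y\le x$ whose bit (iii) equals $1$, because the groups are consecutive and precede all long words. Together with (iv), this gives $f$ at all high positions. Two distinct positions are $E$-related exactly when both are not high and have the same letter in (ii), or both are high and have the same value of $f$.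

Hence $\varphi_{\mathcal B}(n)\le c_k^{\,n}\,n^{2n/p_k}$ for all $n\ge1$, and
\[
\limsup_{n\to\infty}\frac{\log\varphi_{\mathcal B}(n)}{n\log n}\ \le\ \limsup_{n\to\infty}\Big(\frac{\log c_k}{\log n}+\frac2{p_k}\Big)=\frac2{p_k}.
\]
This holds for every $k$, and $p_k\to\infty$.
\end{proof}

By Theorem~\ref{thm:main}, no single function of the form $n^{o(n)}$ majorizes the profiles of all wqo hereditary classes, even of graphs. We do not determine whether some wqo hereditary class of bounded signature has a profile that is at least $n^{cn}$ for a fixed $c>0$ and infinitely many $n$. By Proposition~\ref{prop:limit}, the classes built here do not.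

\begin{thebibliography}{1}

\bibitem{PZ}
Maurice Pouzet and Imed Zaguia,
\emph{Hereditary classes of ordered sets of width at most two},
arXiv:2112.02633 (2021).

\end{thebibliography}
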